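# The injective norm of a random tensor and its longest fiber

## A first guess: only the longest fiber matters

Let $r\ge 2$, let $n_1,\dots,n_r\in\mathbb N$, and write $[n]=\{1,\dots,n\}$. For a tensor $T\in\mathbb R^{n_1\times\dots\times n_r}$ the **injective norm** is
$$
\|T\|=\|T\|_{\rm inj}=\max\Big\{|\langle T,x_1\otimes\cdots\otimes x_r\rangle| : x_k\in\mathbb R^{n_k},\ \|x_1\|_2=\dots=\|x_r\|_2=1\Big\},
$$
where $\langle T,x_1\otimes\cdots\otimes x_r\rangle=\sum_{i_1,\dots,i_r}T_{i_1,\dots,i_r}x_{1,i_1}\cdots x_{r,i_r}$. For $r=2$ this is the spectral norm of a matrix.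

Fill $T$ with i.i.d. mean-zero entries. How large is $\mathbb E\|T\|$, up to constants depending only on $r$? In particular, the constants may depend neither on the dimensions nor on the law of the entries.

One lower bound is immediate. A **fiber** of $T$ in direction $k$ is the vector $(T_{i_1,\dots,i_{k-1},j,i_{k+1},\dots,i_r})_{j\in[n_k]}$ obtained by freezing all indices but the $k$-th. Put
$$
D_k=D_k(T)=\max_{i_l,\ l\ne k}\Big(\sum_{i_k}T_i^2\Big)^{1/2},\qquad D=D(T)=\max_{k\in[r]}D_k(T),
$$
with $i=(i_1,\dots,i_r)$. If we take $x_l=e_{i_l}$ for $l\neq k$ and let $x_k$ be the normalized fiber, the pairing equals the Euclidean norm of that fiber. Hence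
$$
\|T\|\ge D(T)\quad\text{for every tensor }T. \tag{1}
$$

The boldest guess is that nothing else matters: *for i.i.d. mean-zero entries, $\mathbb E\|T\|$ is comparable to $\max_k\mathbb E D_k$.* This is a conjecture in Kevin Lucca, Lucas Pesenti, "Norm Bounds for Sparse Random Tensors and Spectral Gap of Random Hypergraphs", arXiv:2607.07308 (2026). Since $\max_k\mathbb E D_k\le\mathbb E D\le\sum_k\mathbb E D_k\le r\max_k\mathbb E D_k$, we may work with $\mathbb E D$ instead. We shall see that the guess is correct.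

Throughout, $n=\max_k n_k$ and $N=\prod_k n_k$, and logarithms are natural unless a base is indicated.

## Testing the guess by hand

**Two small tensors.** Let $T=e_1\otimes e_1\otimes e_1+e_2\otimes e_2\otimes e_2$ in $\mathbb R^{2\times2\times2}$. Every fiber has at most one nonzero entry, so $D=1$. For unit vectors, $|\sum_a x_ay_az_a|\le\max_a|x_a|\sum_a|y_az_a|\le1$, so $\|T\|=1$. For the all-ones tensor $\mathbf 1=(1,\dots,1)\otimes\dots\otimes(1,\dots,1)$ we get $\|\mathbf 1\|=\prod_k\sqrt{n_k}=\sqrt N$ and $D(\mathbf 1)=\sqrt n$. On $2\times2\times2$ these are $2^{3/2}$ and $2^{1/2}$.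

**One long direction.** If all $n_k$ but one equal $1$, the tensor is a vector, $\|T\|$ is its Euclidean norm, and $\|T\|=D$. So the constant $1$ in the lower bound (1) is attained, also in expectation.

**Matrices.** For $r=2$ the guess is Seginer's theorem: if $A\in\mathbb R^{n\times m}$ has i.i.d. mean-zero entries, then $\mathbb E\|A\|$ is comparable, with universal constants and no further assumption on the law, to $\mathbb E\max_i(\sum_jA_{ij}^2)^{1/2}+\mathbb E\max_j(\sum_iA_{ij}^2)^{1/2}$.

**Random signs.** Let $n_1=\dots=n_r=n$ with entries $\pm1$, equally likely. Then $D=\sqrt n$. For an upper bound, take a $\frac1{2r}$-net of the unit sphere of $\mathbb R^n$ with at most $(1+4r)^n$ points. Replacing unit vectors $x_1,\dots,x_r$ one at a time by net points changes the pairing by at most $r\cdot\frac1{2r}\|T\|=\frac12\|T\|$, so $\|T\|\le2\max|\langle T,y_1\otimes\dots\otimes y_r\rangle|$ over net points. Hoeffding's inequality gives $\mathbb P(|\langle T,y_1\otimes\dots\otimes y_r\rangle|>t)\le2e^{-t^2/2}$, and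 the union bound gives
$$\mathbb P(\|T\|>2t)\le2\exp\big(rn\log(1+4r)-t^2/2\big).$$
With $t_0=\sqrt{2rn\log(1+4r)}$ and $t^2-t_0^2\ge(t-t_0)^2$ for $t\ge t_0$, integration gives $\mathbb E\|T\|\le2t_0+2\sqrt{2\pi}$, which is of order $\sqrt n$. The guess passes.

**Extremely sparse tensors.** Let the entries be $\pm1$ with probability $\rho/2$ each and $0$ otherwise, with $N\rho\le1$. Then $\mathbb E\|T\|\le\mathbb E\sum_i|T_i|=N\rho$, while $\mathbb E D\ge\mathbb P(T\ne0)=1-(1-\rho)^N\ge1-e^{-N\rho}\ge(1-1/e)N\rho$. The guess passes again.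

**A warning from Latin squares.** Let $r=3$ and $T_{abc}=\mathbf 1\{a+b+c\equiv0 \bmod n\}$. Every fiber has exactly one nonzero entry, so $D=1$. But with all three vectors equal to $n^{-1/2}(1,\dots,1)$ the pairing is $n^2\cdot n^{-3/2}=\sqrt n$. So $D$ does not control $\|T\|$ deterministically, even for very sparse tensors, and the proof must use the law of the entries.

**Mean zero cannot be dropped.** The deterministic tensor $T=\mathbf 1$ with $n_1=\dots=n_r=n$ has i.i.d. entries of mean $1$, with $\|T\|=n^{r/2}$ and $D=\sqrt n$.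

**Identical distribution cannot be dropped.** This is the next statement.

**Proposition 4.** For every $r\ge2$, the equivalence in the conjecture fails in general for independent symmetric entries that are not identically distributed.

**Proof.** Let $s\in\mathbb N$ and $M=2^{s^r}$. Take a cubical tensor with $M$ diagonal blocks of size $s\times\dots\times s$, filled with i.i.d. random signs, and put $0$ elsewhere. Every nonzero fiber lies along one block and has norm $\sqrt s$, so $D_k=\sqrt s$ for all $k$. A given block is identically $1$ with probability $2^{-s^r}=1/M$, so some block is identically $1$ with probability $1-(1-1/M)^M\ge1-1/e$. On that event, vectors supported on the block give $\|T\|\ge s^{r/2}$. Hence $\mathbb E\|T\|/\max_k\mathbb E D_k\ge(1-1/e)s^{(r-1)/2}$, which tends to infinity with $s$. $\square$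

In this example the tensor has side $sM$, but its fibers stay short because most entries are forced to be zero. With i.i.d. entries this cannot happen: long fibers force the typical entry to be small compared with $D$. The proof begins by making this quantitative.

## Statements with quantiles, moments and general means

**Theorem 1 (quantiles).** For each $r\ge2$ there is $C_r$ such that: if $T$ has i.i.d. symmetric entries, $\delta\in(0,1/4]$, $d>0$ and $\mathbb P(D>d)\le\delta$, then
$$\mathbb P\big(\|T\|>C_r\log(e/\delta)\,d\big)\le2\delta.$$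

**Theorem 2 (the conjecture, and all moments).** Let $T$ have i.i.d. mean-zero entries and $p\ge1$. Then
$$(\mathbb E D^p)^{1/p}\le(\mathbb E\|T\|^p)^{1/p}\le C_r'\,p\,(\mathbb E D^p)^{1/p},$$
with $C_r'$ depending only on $r$. In particular, for $p=1$, $\ \max_k\mathbb E D_k\le\mathbb E\|T\|\le rC_r'\max_k\mathbb E D_k$, which is the conjecture.

**Theorem 3 (arbitrary i.i.d. integrable entries).** If $T$ has i.i.d. integrable entries with mean $\mu$, then $\mathbb E\|T\|$ and $\mathbb E D+|\mu|\sqrt N$ are comparable up to constants depending only on $r$.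

Theorem 1 needs no moment assumption, and it carries all the difficulty. We first deduce the other two from it.

## From quantiles to moments

**Step A: a Hoffmann–Jørgensen inequality.** *Purpose: to bootstrap a fixed quantile of $\|T\|$ to all moments.* For independent symmetric entries and $t>0$,
$$\mathbb P(\|T\|>3t)\le4\,\mathbb P(\|T\|>t)^2+\mathbb P\big(\max_i|T_i|>t\big). \tag{2}$$
This is Ledoux–Talagrand, *Probability in Banach Spaces*, Prop. 6.7, symmetric case. Here is the argument. Order the $N$ summands $T_i\,e_{i_1}\otimes\dots\otimes e_{i_r}$ as $X_1,\dots,X_N$; these are independent symmetric vectors with $\|X_a\|=|T_i|$. Let $S_a=X_1+\dots+X_a$, $S_0=0$, and let $\tau$ be the first $a$ with $\|S_a\|>t$. If $\|S_N\|>3t$, then $\tau\le N$. If moreover $\max_a\|X_a\|\le t$, then on $\{\tau=a\}$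
$$\|S_N-S_a\|\ge\|S_N\|-\|S_{a-1}\|-\|X_a\|>3t-t-t=t.$$
The event $\{\tau=a\}$ is independent of $S_N-S_a$, so
$$\mathbb P(\|S_N\|>3t)\le\mathbb P(\max_a\|X_a\|>t)+\sum_a\mathbb P(\tau=a)\,\mathbb P(\|S_N-S_a\|>t).$$
Now $S_N-S_a$ is half the sum of $S_N$ and $(S_N-S_a)-S_a$, which have the same law by symmetry, so $\mathbb P(\|S_N-S_a\|>t)\le2\mathbb P(\|S_N\|>t)$. Lévy's inequality gives $\sum_a\mathbb P(\tau=a)=\mathbb P(\max_a\|S_a\|>t)\le2\mathbb P(\|S_N\|>t)$. Multiplying gives (2).

**Step B: symmetrization.** *Purpose: to pass from mean-zero to symmetric entries in Theorem 2.* The lower bound in Theorem 2 is (1). For the upper bound we may assume $\mathbb E D^p<\infty$. If $D=0$ almost surely, then $T=0$ almost surely, so assume also $\mathbb E D^p>0$. Since $|T_i|\le D$, all entries have finite $p$-th moment, and $\|T\|\le\sum_i|T_i|$ gives $\mathbb E\|T\|^p<\infty$. (For $p=1$ finiteness is automatic: $D\le\sum_i|T_i|$, and mean-zero includes integrability.)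

Let $T'$ be an independent copy of $T$ and let $\varepsilon_i$ be independent signs, independent of $T,T'$. As $\mathbb E T'=0$, Jensen's inequality gives the first step below. The entries $T_i-T_i'$ are independent and symmetric, which gives the second, and the triangle inequality in $L^p$ gives the third:
$$\mathbb E\|T\|^p\le\mathbb E\|T-T'\|^p=\mathbb E\|(\varepsilon_i(T_i-T_i'))\|^p\le2^p\,\mathbb E\|(\varepsilon_iT_i)\|^p.$$
The tensor $(\varepsilon_iT_i)$ has i.i.d. symmetric entries and the same $D$ as $T$. So at the cost of a factor $2$ we may assume that the entries are symmetric.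

**Step C: integration.** *Purpose: to combine Theorem 1 with (2).* Let $\delta=3^{-p}/16\le1/4$ and $d=\delta^{-1/p}(\mathbb E D^p)^{1/p}$. Since $\delta^{-1/p}=3\cdot16^{1/p}\le48$, we have $d\le48(\mathbb E D^p)^{1/p}$. Markov's inequality gives $\mathbb P(D>d)\le\mathbb E D^p/d^p=\delta$. Put $K=C_r\log(e/\delta)\,d$. By Theorem 1, $\mathbb P(\|T\|>t)\le2\delta$ for $t\ge K$, so there $\mathbb P(\|T\|>t)^2\le2\delta\,\mathbb P(\|T\|>t)$. Using (2) for $t\ge K$, the trivial bound for $t<K$, and $\max_i|T_i|\le D$,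
$$\mathbb E\|T\|^p=3^p\int_0^\infty pt^{p-1}\,\mathbb P(\|T\|>3t)\,dt\le3^pK^p+3^p\cdot4\cdot2\delta\,\mathbb E\|T\|^p+3^p\,\mathbb E D^p .$$
Here $3^p\cdot8\delta=\frac12$, and $\mathbb E\|T\|^p<\infty$, so we may absorb: $\mathbb E\|T\|^p\le2\cdot3^p(K^p+\mathbb E D^p)$. Since $\log(e/\delta)=1+\log16+p\log3\le5p$, we have $K\le240\,C_r\,p\,(\mathbb E D^p)^{1/p}$, and taking $p$-th roots
$$(\mathbb E\|T\|^p)^{1/p}\le6\big(K+(\mathbb E D^p)^{1/p}\big)\le6(240C_r+1)\,p\,(\mathbb E D^p)^{1/p}.$$
With the factor $2$ from Step B, $C_r'=12(240C_r+1)$ works. This proves Theorem 2, given Theorem 1. $\square$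

**Step D: general means.** *Purpose: to prove Theorem 3.* For the lower bound, $\mathbb E\|T\|\ge\mathbb E D$ by (1), and $\mathbb E\|T\|\ge\|\mathbb E T\|=|\mu|\,\|\mathbf 1\|=|\mu|\sqrt N$ by Jensen; so $\mathbb E\|T\|$ is at least half the sum. For the upper bound, $D$ is a maximum of Euclidean norms of fibers, so it satisfies the triangle inequality, and $D(\mathbf 1)=\sqrt n$. By Theorem 2 with $p=1$,
$$\mathbb E\|T\|\le\mathbb E\|T-\mu\mathbf 1\|+|\mu|\sqrt N\le C_r'\big(\mathbb E D(T)+|\mu|\sqrt n\big)+|\mu|\sqrt N\le C_r'\,\mathbb E D(T)+(C_r'+1)|\mu|\sqrt N,$$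
since $n\le N$. $\square$

The rest of the lecture proves Theorem 1.

## Small variance and a dyadic net handle the light terms

Replacing $T$ by $T/d$, we may assume $d=1$, so $\mathbb P(D>1)\le\delta\le\frac14$. Put $\tilde T_i=T_i\mathbf 1\{|T_i|\le1\}$. These are i.i.d. and symmetric, and on $\{D\le1\}$ we have $|T_i|\le D\le 1$ for all $i$, so $T=\tilde T$ there.

**Step 0: the variance is at most $8/n$.** *Purpose: to extract what "identically distributed" gives.* Claim:
$$v:=\mathbb E\tilde T_i^2\le\frac8n. \tag{3}$$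
Take one fiber of length $n$, and let $Y$ be the sum of $\tilde T_i^2$ over it. Then $Y\le D^2$, $\mathbb E Y=nv$, and $\operatorname{Var}Y\le n\,\mathbb E\tilde T_i^4\le nv$ because $|\tilde T_i|\le1$. Suppose $nv>8$. Chebyshev's inequality gives
$$\mathbb P(Y<nv/2)\le\frac{nv}{(nv/2)^2}=\frac4{nv}<\frac12,$$
so $\mathbb P(D^2\ge nv/2)>\frac12$ with $nv/2>4>1$. This contradicts $\mathbb P(D>1)\le\frac14$.

**Step 1: a dyadic net.** *Purpose: to replace the spheres by finite sets whose points have only dyadic coordinates.* Let $L_k$ be the least integer with $4^{L_k}\ge2n_k$, so that $4^{L_k}<8n_k$. Let $\mathcal N_k$ be the set of $x\in\mathbb R^{n_k}$ with $\|x\|_2\le1$ and $|x_a|\in\{0\}\cup\{2^{-j}:0\le j\le L_k\}$ for all $a$. For example, if $n_k=4$ then $L_k=2$, and $(\frac12,-\frac14,\frac14,0)\in\mathcal N_k$.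

*(a) The net is enough:*
$$\|T\|\le8^{r/2}\max_{x_k\in\mathcal N_k}|\langle T,x_1\otimes\dots\otimes x_r\rangle|. \tag{4}$$
By multilinearity, the absolute value of the pairing at convex combinations of net points is at most its maximum over net points. So it suffices that every $y\in\mathbb R^{n_k}$ with $\|y\|_2^2\le\frac18$ lies in $\operatorname{conv}\mathcal N_k$; apply this to $x_k/\sqrt8$ for unit vectors $x_k$. Round the coordinates of $y$ independently so that the random result $z$ has $\mathbb E z=y$:

- if $2^{-j-1}\le|y_a|\le2^{-j}$ with $j\ge 0$ and $j+1\le L_k$, round $y_a$ to $\operatorname{sgn}(y_a)2^{-j-1}$ or $\operatorname{sgn}(y_a)2^{-j}$;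
- if $|y_a|<2^{-L_k}$, round $y_a$ to $0$ or $\operatorname{sgn}(y_a)2^{-L_k}$.

Since $|y_a|<1$, every coordinate falls in one of the two cases. In the first, $z_a^2\le4y_a^2$; in the second, $z_a^2\le4^{-L_k}$. So always $\|z\|_2^2\le4\|y\|_2^2+n_k4^{-L_k}\le\frac12+\frac12=1$, that is, $z\in\mathcal N_k$. Hence $y=\mathbb E z\in\operatorname{conv}\mathcal N_k$.

*(b) The net is not too big:* $|\mathcal N_k|\le e^{4n_k}$. Points of $\mathcal N_k$ lie in $2^{-L_k}\mathbb Z^{n_k}$. The cubes of side $2^{-L_k}$ centered at them have disjoint interiors. They lie in the ball of radius $1+\frac12\sqrt{n_k}\,2^{-L_k}\le2$, because $n_k4^{-L_k}\le\frac12$. Since $\Gamma(s+1)\ge\int_s^\infty t^se^{-t}\,dt\ge s^se^{-s}$, the volume of the ball of radius $2$ in $\mathbb R^{n_k}$ is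
$$\frac{(4\pi)^{n_k/2}}{\Gamma(n_k/2+1)}\le\Big(\frac{8\pi e}{n_k}\Big)^{n_k/2}.$$
Dividing by the volume of a cube, $|\mathcal N_k|\le(8\pi e/n_k)^{n_k/2}(4^{L_k})^{n_k/2}\le(64\pi e)^{n_k/2}\le e^{4n_k}$, as $\log(64\pi e)<6.4$.

For $x=(x_1,\dots,x_r)\in\prod_k\mathcal N_k$ write $x_i=\prod_kx_{k,i_k}$. Then $\sum_ix_i^2=\prod_k\|x_k\|_2^2\le1$.

**Step 2: the light part.** *Purpose: to use the plain union bound on as many terms as it can bear.* Recall Bernstein's inequality: for independent centered $Z_i$ with $|Z_i|\le\beta$ and $\sum_i\mathbb E Z_i^2\le\sigma^2$,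
$$\mathbb P\big(|\textstyle\sum_iZ_i|>\lambda\big)\le2\exp\big(-\lambda^2/(2\sigma^2+\tfrac23\beta\lambda)\big).$$
Fix $x\in\prod_k\mathcal N_k$ and let $Z_i=\tilde T_ix_i\mathbf 1\{|\tilde T_ix_i|\le1/n\}$. These are independent and symmetric, with $|Z_i|\le1/n$ and $\sum_i\mathbb E Z_i^2\le\frac8n\sum_ix_i^2\le\frac8n$ by (3). So
$$\mathbb P\big(|\textstyle\sum_iZ_i|>\lambda\big)\le2\exp\Big(-\frac{n\lambda^2}{16+\frac23\lambda}\Big).$$
Let $\Lambda=4r+\log(4/\delta)$ and $\lambda=4\sqrt\Lambda+\Lambda$. Then
$$\lambda^2=16\Lambda+8\Lambda^{3/2}+\Lambda^2\ge16\Lambda+\tfrac83\Lambda^{3/2}+\tfrac23\Lambda^2=\Lambda(16+\tfrac23\lambda),$$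
so each probability is at most $2e^{-\Lambda n}$. There are at most $e^{4\sum_kn_k}\le e^{4rn}$ points $x$. Hence the probability that $|\sum_iZ_i|>\lambda$ for some $x\in\prod_k\mathcal N_k$ is at most $2e^{4rn-\Lambda n}=2e^{-n\log(4/\delta)}\le\delta/2$.

It remains to bound, uniformly in $x\in\prod_k\mathcal N_k$, the **heavy part**
$$\mathcal H(x)=\sum_{i:\,|\tilde T_ix_i|>1/n}|\tilde T_ix_i|,$$
on an event of probability at least $1-\delta/2$ intersected with $\{D\le1\}$.

## Where a uniform union bound breaks down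

Why not run Step 2 on all terms? That would require, for some constant threshold $\lambda$ and every net point $x$, a tail bound of order $|\prod_k\mathcal N_k|^{-1}$. The net is exponentially large: $\mathcal N_k$ contains all vectors with coordinates in $\{0,\pm2^{-L_k}\}$, which is $3^{n_k}$ points. But the tails need not be exponentially small. Take $n_k=n$ for all $k$, and entries equal to $\pm1$ with probability $\rho/2$ each and $0$ otherwise, where $\rho=(2r)^{-1/2}n^{-(r+1)/2}$. If no fiber contains two nonzero entries, then $D\le1$, so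
$$\mathbb P(D>1)\le rn^{r-1}\cdot\frac{n^2}2\cdot\rho^2=\frac14 ,$$
and Theorem 1 applies with $d=1$, $\delta=\frac14$. Fix any $\lambda$, choose $t$ with $2^{rt}\ge\lambda$, let $s=4^t$, and for $n$ large let every $x_k$ equal $2^{-t}$ on $[s]$ and $0$ elsewhere. If all $s^r$ entries on $[s]^r$ equal $1$, the pairing is $s^r\cdot2^{-rt}=2^{rt}\ge\lambda$. So the tail at this $x$ is at least $(\rho/2)^{s^r}$. With $s,r$ fixed this is a negative power of $n$, far larger than any $e^{-cn}$. The product (size of the net) $\times$ (worst tail) is useless for every constant $\lambda$.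

On the other hand, only about $n^{rs}$ choices of supports are as concentrated as this one. So the cost of the union bound must depend on the vectors: a family of configurations that can be described with $h$ nats ($e^{O(h)}$ members) should be asked only for failure probability $e^{-O(h)}$. Three devices make this work.

- We cut each $x_k$ into its dyadic levels. For each heavy index $i$, among the $r$ levels in which $i$ sits, we single out the mode $k$ whose level is most expensive to describe. All other relevant data then cost at most a constant times as much.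
- Terms in which one coordinate $|x_{k,i_k}|$ is small compared with $|T_i|\prod_{l\ne k}|x_{l,i_l}|$ are paid for directly by $D\le1$, with no probability.
- For the remaining terms we count. The crude count loses a factor $\log n$, and the logarithm in the Chernoff exponent recovers it.

## Padded level profiles and their entropy

**Step 3.** *Purpose: to define a price $h_k(j)$ for the $j$-th level of $x_k$ that also covers all earlier levels.* For $x_k\in\mathcal N_k$ and $0\le j\le L_k$ let
$$s_k(j)=\#\{a:|x_{k,a}|=2^{-j}\},\qquad m_k(j)=\max_{j'\le j}2^{j-j'}s_k(j').$$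
So $s_k(j)$ is the size of level $j$, and $m_k$ pads these sizes upward so that they at least double at each step. For $x_k=(\frac12,\frac14,\frac14,0)$: $s_k=(0,1,2)$ and $m_k=(0,1,2)$. For $x_k=e_1$: $s_k=(1,0,0,\dots)$ and $m_k=(1,2,4,\dots)$. The $m_k(j)$ are integers.

We have $\sum_js_k(j)4^{-j}=\|x_k\|_2^2\le1$, hence $s_k(j)\le4^j$, and $2^{j-j'}s_k(j')\le2^{j+j'}\le4^j$ for $j'\le j$. Therefore
$$s_k(j)\le m_k(j)\le4^j<8n_k,\qquad m_k(j+1)\ge2m_k(j),\qquad\sum_jm_k(j)4^{-j}\le2. \tag{5}$$
The middle inequality holds because $m_k(j+1)=\max(2m_k(j),s_k(j+1))$. The last one says that padding at most doubles the mass: bounding the maximum by the sum,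
$$\sum_jm_k(j)4^{-j}\le\sum_{j'}s_k(j')4^{-j'}\sum_{j\ge j'}2^{-(j-j')}\le2 .$$

Let $\varphi_k(m)=m\log(64n_k/m)$, $\varphi_k(0)=0$, and $h_k(j)=\varphi_k(m_k(j))$. We collect the properties of $\varphi_k$ on $0<m\le8n_k$. First, $\log(64n_k/m)\ge\log8\ge2$, so
$$\varphi_k(m)\ge2m; \tag{6}$$
and $\varphi_k$ is increasing, since its derivative is $\log(64n_k/m)-1>0$. Next, if $2m\le8n_k$, then $\log(64n_k/m)\ge\log16=4\log2$, so
$$\varphi_k(2m)=2m\big(\log(64n_k/m)-\log2\big)\ge2m\cdot\tfrac34\log(64n_k/m)=\tfrac32\varphi_k(m).$$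
As $2m_k(j)\le m_k(j+1)<8n_k$ by (5), we get
$$h_k(j+1)\ge\tfrac32h_k(j),\qquad\sum_{j'\le j}h_k(j')\le h_k(j)\sum_{l\ge0}(2/3)^l=3h_k(j). \tag{7}$$
This is why we padded: describing all levels up to $j$ costs at most three times the price of level $j$. Finally, $\varphi_k$ is a price for subsets: for integers $1\le m\le8n_k$,
$$\#\{S\subset[n_k]:|S|\le m\}\le e^{\varphi_k(m)}. \tag{8}$$
Indeed, for $m\le n_k$ the number is at most $(en_k/m)^m\le e^{\varphi_k(m)}$, and for $m>n_k$ it is at most $2^{n_k}\le2^m\le e^{2m}\le e^{\varphi_k(m)}$.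

Example: for $n_k=4$ and $x_k=(\frac12,\frac14,\frac14,0)$ we get $h_k(1)=\log256=8\log2$ and $h_k(2)=2\log128=14\log2$, a ratio of $1.75\ge\frac32$.

## One counting event whose price matches its entropy

**Step 4.** *Purpose: to define one event of probability at least $1-\delta/2$ on which the number of entries of each size, in each configuration, is controlled according to the price of the configuration.*

Fix a mode, say mode $1$; the other modes are treated identically, with the roles of the indices exchanged. Fix integers $0\le j\le L_1$ and $1\le m\le8n_1$. Put $q=2^{-j}$ and $h=\varphi_1(m)\ge\varphi_1(1)=\log(64n_1)$. Let $\mathcal F(m)$ be the set of tuples $(S,y_2,\dots,y_r)$ such that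

- $S\subset[n_1]$ and $|S|\le m$;
- each $y_k$ is the coordinatewise absolute value of a nonzero element of $\mathcal N_k$ whose last nonempty level $j_k^*$ satisfies $h_k(j_k^*)\le h$, where the profile is computed from $y_k$.

*Cardinality.* We claim
$$|\mathcal F(m)|\le e^{6rh}. \tag{9}$$
By (8) there are at most $e^h$ choices of $S$. Now count the vectors $y_k$ for one $k\ge2$. Let $M=m_k(j_k^*)\ge s_k(j_k^*)\ge1$.

- By (6), $2M\le\varphi_k(M)=h_k(j^*_k)\le h$, so the integer $M$ takes at most $h/2$ values.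
- The level $j_k^*$ takes at most $L_k+1$ values. As $4^{L_k+1}<32n_k$, we have $L_k+1\le\log_4(32n_k)\le\log(64n_k)=\varphi_k(1)\le\varphi_k(M)\le h$.
- Given $M$ and $j_k^*$, (5) gives $s_k(j')\le m_k(j')\le2^{-(j_k^*-j')}M$ for $j'\le j_k^*$. So the number of size sequences is at most $\prod_{j'\le j_k^*}(1+2^{-(j_k^*-j')}M)\le\exp\big(M\sum_{l\ge0}2^{-l}\big)= e^{2M}\le e^h$.
- Given the sizes, all $m_k(j')$ are determined. By (8), level set $j'$ has at most $e^{h_k(j')}$ choices (one choice if $m_k(j')=0$). By (7), there are at most $\exp(\sum_{j'\le j_k^*}h_k(j'))\le e^{3h_k(j_k^*)}\le e^{3h}$ choices of all level sets.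

The level sets determine $y_k\ge0$. Since $\frac h2\cdot h\le e^{h}\le e^{2h}$, there are at most $e^{2h+h+3h}=e^{6h}$ vectors $y_k$. In total $|\mathcal F(m)|\le e^{h+6(r-1)h}\le e^{6rh}$.

*Counts and their means.* For $(S,y)\in\mathcal F(m)$ write $y_i=\prod_{k\ge2}y_{k,i_k}$, and for integers $b\ge0$ let
$$N_b=\#\big\{i:\ i_1\in S,\ 2^{-b-1}q<|\tilde T_i|\,y_i\le2^{-b}q\big\}.$$
This is a sum of independent indicators. By Chebyshev's inequality and (3), $\mathbb P(|\tilde T_i|y_i>2^{-b-1}q)\le\frac8n\,y_i^2\,4^{b+1}/q^2$. Summing over $i_1\in S$ and over $i_2,\dots,i_r$, where $\sum_{i_2,\dots,i_r}y_i^2\le1$,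
$$\mathbb E N_b\le\mu_b:=m\cdot\frac8n\cdot\frac{4^{b+1}}{q^2}=\frac{32\,m\,4^b}{nq^2}. \tag{10}$$

*Chernoff's bound.* For $\tau\ge\mu_b$ put $\vartheta=\log(\tau/\mu_b)\ge0$. Then
$$\mathbb P(N_b\ge\tau)\le e^{-\vartheta\tau+(e^\vartheta-1)\mathbb E N_b}\le e^{-\vartheta\tau+(e^\vartheta-1)\mu_b}\le\Big(\frac{e\mu_b}\tau\Big)^\tau=e^{-g(\tau)},\qquad g(\tau)=\tau\log\frac{\tau}{e\mu_b}.$$
The function $g$ is nondecreasing on $[\mu_b,\infty)$, because $g'(\tau)=\log(\tau/\mu_b)$, and it tends to infinity. Let
$$B=6r+2+\log(4r/\delta).$$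
Then
$$\mathbb P\big(N_b\ge e^2\mu_b\ \text{ and }\ g(N_b)\ge B(h+b)\big)\le e^{-B(h+b)}, \tag{11}$$
because this event is $\{N_b\ge\tau^*\}$, where $\tau^*$ is the least $\tau\ge e^2\mu_b$ with $g(\tau)\ge B(h+b)$.

*Union bound.* We sum (11) over the modes, over $j$ and $m$, over $\mathcal F(m)$ and over $b$. For mode $k$ the number of pairs $(j,m)$ is at most $(L_k+1)\cdot8n_k\le\log(64n_k)\cdot8n_k\le(64n_k)^2$. For each pair, (9) and (11) give at most $e^{(6r-B)h}\sum_be^{-Bb}$, and $e^{(6r-B)h}\le(64n_k)^{6r-B}$ since $B>6r$ and $h\ge\log(64n_k)$. Also $\sum_be^{-Bb}\le2$. As $2+6r-B=-\log(4r/\delta)$ and $64n_k\ge e$, the total failure probability is at most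
$$\sum_{k=1}^r(64n_k)^{2+6r-B}\cdot2\le2r\,e^{-\log(4r/\delta)}=\frac\delta2 .$$

*What holds off the failure event.* For every mode, $j$, $m$, $(S,y)\in\mathcal F(m)$ and $b\ge0$: either $N_b\le e^2\mu_b$, or $N_b>e^2\mu_b$ and $g(N_b)<B(h+b)$. In the second case $\log(N_b/\mu_b)>2$, so $\log\frac{N_b}{e\mu_b}=\log\frac{N_b}{\mu_b}-1$ is at least $1$ and at least $\frac12\log\frac{N_b}{\mu_b}$. Therefore
$$\text{(I)}\ \ N_b\le e^2\mu_b\qquad\text{or}\qquad\text{(II)}\ \ N_b\le B(h+b)\ \text{ and }\ N_b\log(N_b/\mu_b)\le2B(h+b). \tag{12}$$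

From now on we work on this event intersected with $\{D\le1\}$, so that $\tilde T=T$. Fix $x\in\prod_k\mathcal N_k$. Everything below is deterministic.

## Summing the heavy part

**Step 5: indices paid for by the fibers.** *Purpose: to use $D\le1$ once and for all.* Consider the heavy indices $i$ for which, for some $k$, $|x_{k,i_k}|\le|T_i|\prod_{l\ne k}|x_{l,i_l}|$. Then $|T_ix_i|\le T_i^2\prod_{l\ne k}x_{l,i_l}^2$. For given $k$ the sum of these terms is at most
$$\sum_{i_l,\ l\ne k}\ \prod_{l\ne k}x_{l,i_l}^2\ \sum_{i_k}T_i^2\le D^2\prod_{l\ne k}\|x_l\|_2^2\le1 .$$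
Over all $k$, these indices contribute at most $r$ to $\mathcal H(x)$.

**Step 6: assigning the other heavy indices to a dominant mode.** *Purpose: to reduce the rest to the counts $N_b$.* For a remaining heavy index, $|T_ix_i|>1/n$ forces $x_i\ne0$ and $T_i\ne0$, and
$$\beta_k(i):=\frac{|T_i|\prod_{l\ne k}|x_{l,i_l}|}{|x_{k,i_k}|}\in(0,1)\qquad\text{for all }k .$$
Let $|x_{k,i_k}|=2^{-j_k(i)}$ and assign $i$ to a mode $k$ that maximizes $h_k(j_k(i))$. We bound the contribution of the indices assigned to mode $1$; the other modes are identical.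

Fix $j$ with $s_1(j)\ge1$, and put
$$q=2^{-j},\quad S=\{a:|x_{1,a}|=q\},\quad m=m_1(j),\quad h=h_1(j)=\varphi_1(m).$$
By (5), $|S|=s_1(j)\le m$ and $1\le m\le8n_1$. For $k\ge2$ let $y_k$ be $|x_k|$ restricted to the coordinates whose level $j'$ satisfies $h_k(j')\le h$. Since $h_k$ is nondecreasing, this keeps an initial segment of levels. Since $m_k(j')$ depends only on levels $\le j'$, the profile of $y_k$ agrees with that of $x_k$ on the kept levels. So the last nonempty level $j_k^*$ of $y_k$, if there is one, satisfies $h_k(j_k^*)\le h$ when computed from $y_k$.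

Let $i$ be assigned to mode $1$ with $j_1(i)=j$. Then $i_1\in S$, and $h_k(j_k(i))\le h_1(j)=h$ for all $k\ge2$ by the choice of the mode, so $i_k\in\operatorname{supp}y_k$ and $y_{k,i_k}=|x_{k,i_k}|$. If some $y_k=0$ there are no such $i$; otherwise $(S,y)\in\mathcal F(m)$. For such $i$,
$$\beta_1(i)=\frac{|T_i|\,y_i}q,\qquad|T_ix_i|=\beta_1(i)\,q^2 .$$
Since $\beta_1(i)<1$, we have $\beta_1(i)\in(2^{-b-1},2^{-b}]$ for exactly one integer $b\ge0$. Then $i$ is counted in $N_b$ and $|T_ix_i|\le2^{-b}q^2$. Heaviness gives $2^{-b}q^2>1/n$, that is, $2^b<nq^2$. Hence the contribution of mode $1$ and level $j$ is at most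
$$\sum_{b\ge0:\ 2^b<nq^2}N_b\,2^{-b}q^2. \tag{13}$$

Put $\theta_j=m_1(j)4^{-j}=mq^2$ and $u_j=64n_1/m_1(j)$. By (5),
$$\theta_j\le1,\qquad\sum_j\theta_j\le2,\qquad u_j\ge8,\qquad u_{j+1}\le u_j/2, \tag{14}$$
and $h=m\log u_j$. (Once $m_1(j)\ge1$, all later $m_1$ are at least $1$, so $u$ is defined from there on.) We drop the subscript $j$ when it is fixed.

**Step 7: terms of type (I).** *Purpose: here the light/heavy threshold pays.* By (10), these terms contribute to (13) at most
$$\sum_{2^b<nq^2}e^2\,\frac{32\,m\,2^b}{n}\le\frac{32e^2m}{n}\cdot2nq^2=64e^2\theta_j ,$$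
as the geometric sum is less than twice its bound $nq^2$. Summed over $j$: at most $128e^2$.

**Step 8: terms of type (II).** *Purpose: to sum the rare events without losing $\log n$.* Write $N_b=am$; the case $a=0$ contributes nothing. As $h=m\log u$ and $m\ge1$, dividing (12) by $m$ gives
$$a\le B(\log u+b),\qquad a\log(am/\mu_b)\le2B(\log u+b), \tag{15}$$
and the contribution of $b$ to (13) is $a\theta2^{-b}$.

The first inequality alone is not enough. It gives at most $B\theta\sum_b(\log u+b)2^{-b}=2B\theta(\log u+1)$ for level $j$, and for $x_1=e_1$ the only level is $j=0$, with $\theta_0=1$ and $u_0=64n_1$. That bound is of order $B\log n_1$. The second inequality gains the factor $\log u$ back whenever $\mu_b$ is much smaller than $m$; otherwise $b$ is so large that $2^{-b}$ is small. To see which case holds, note $nq^2=n\theta/m\ge n_1\theta/m=\theta u/64$, so by (10)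
$$\frac m{\mu_b}=\frac{nq^2}{32\cdot4^b}\ge\frac{\theta u\,4^{-b}}{2048}. \tag{16}$$

*Case $4^b\le\theta u^{1/2}$.* By (16), $m/\mu_b\ge u^{1/2}/2048$. We claim $a\le31B(1+b)$.

- If $a<1$, this is clear, as $B\ge1$.
- If $a\ge1$ and $u^{1/4}\ge2048$, then $\log(am/\mu_b)\ge\log(u^{1/2}/2048)\ge\frac14\log u$. By (15), $a\le8B(\log u+b)/\log u\le8B(1+b)$, as $\log u\ge1$.
- If $u^{1/4}<2048$, then $\log u<4\log2048<31$, and (15) gives $a\le B(31+b)\le31B(1+b)$.

So these terms contribute at most $31B\theta\sum_b(1+b)2^{-b}=124B\theta_j$. Summed over $j$: at most $248B$ by (14).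

*Case $4^b>\theta u^{1/2}$.* Then $2^b>\theta^{1/2}u^{1/4}$, so $2^{-b}=2^{-b/2}2^{-b/2}\le2^{-b/2}\theta^{-1/4}u^{-1/8}$. With the first part of (15), these terms contribute at most
$$\theta\cdot B\,\theta^{-1/4}u^{-1/8}\sum_{b\ge0}(\log u+b)2^{-b/2}\le9B\,\theta^{3/4}u^{-1/8}(1+\log u)\le153B\,u_j^{-1/16}.$$
Here we used $\sum_b2^{-b/2}\le4$ and $\sum_bb2^{-b/2}\le9$. We also used $\theta\le1$ and $1+\log u\le17u^{1/16}$; the latter holds because $\log u=16\log(u^{1/16})\le16u^{1/16}$ and $u\ge1$. By (14), $u_j$ at least halves with each step in $j$ and its last value is at least $1$, so reading the levels backward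
$$\sum_ju_j^{-1/16}\le\sum_{l\ge0}2^{-l/16}=\frac1{1-2^{-1/16}}\le24 .$$
Summed over $j$: at most $153\cdot24\,B=3672B$.

Altogether, the indices assigned to one mode contribute at most $128e^2+248B+3672B=128e^2+3920B$. With Step 5 and the $r$ modes,
$$\mathcal H(x)\le r+r(128e^2+3920B). \tag{17}$$

**Step 9: assembling Theorem 1.** *Purpose: to add up probabilities and constants.* Three events were excluded: $\{D>1\}$, of probability at most $\delta$; the failure in Step 2, at most $\delta/2$; and the failure in Step 4, at most $\delta/2$. Outside them, which is up to probability at most $2\delta$, we have $T=\tilde T$. Splitting the pairing into its light and heavy parts, for all $x\in\prod_k\mathcal N_k$,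
$$|\langle T,x_1\otimes\dots\otimes x_r\rangle|\le\Big|\sum_iZ_i\Big|+\mathcal H(x)\le\lambda+r+r(128e^2+3920B).$$
By (4), $\|T\|\le8^{r/2}\big(\lambda+r+r(128e^2+3920B)\big)$. Since $\Lambda\ge1$, we have $\lambda\le5\Lambda$. Since $\log(e/\delta)=1+\log(1/\delta)\ge1$, both $\Lambda=4r+\log4+\log(1/\delta)$ and $B=6r+2+\log(4r)+\log(1/\delta)$ are at most a constant depending on $r$ times $\log(e/\delta)$. So $\|T\|\le C_r\log(e/\delta)$ outside an event of probability at most $2\delta$. This proves Theorem 1, and with it Theorems 2 and 3; the conjecture is true. $\blacksquare$
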